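# The core of a lex-segment ideal generated in one degree

## 1. Tuples of $d$ forms over which the fiber ring is finite

Let $k$ be a field of characteristic $0$, let $R=k[x_1,\dots,x_d]=\bigoplus_{i\ge 0}R_i$ with the standard grading, and let $\mathfrak m=(x_1,\dots,x_d)$. Let $L$ be an ideal generated by monomials of one degree $\delta\ge 2$, with degree-$\delta$ part $L_\delta$, and suppose that
$$x_1^{\delta-1}x_i\in L\qquad (1\le i\le d). \tag{1}$$
Form the subalgebra $F=k[L_\delta]=\bigoplus_s F_s$ of $R$, where $F_s=(L_\delta)^s\subseteq R_{s\delta}$ is the span of the products of $s$ elements of $L_\delta$. The ideal $L^s$ is generated by its part of degree $s\delta$, which is $F_s$, so $F_s\cong L^s/\mathfrak mL^s$. Thus $F$ is the fiber ring of $L$. By (1) it contains $x_1^\delta,x_1^{\delta-1}x_2,\dots,x_1^{\delta-1}x_d$, which are algebraically independent because their exponent vectors are linearly independent. So $\dim F=d$.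

The whole lecture is about the following set of tuples.

**Definition.** $U\subset (L_\delta)^d$ is the set of tuples $f=(f_1,\dots,f_d)$ such that $F$ is finite over $k[f_1,\dots,f_d]$. We write $(f)$ for the ideal $(f_1,\dots,f_d)$ of $R$.

**Lemma 1.** For $f\in (L_\delta)^d$ the following are equivalent: (i) $f\in U$; (ii) $F_{s+1}=\sum_i f_iF_s$ for some $s$; (iii) $(f)L^s=L^{s+1}$ for some $s$. Moreover $U$ is a nonempty Zariski-open subset of the affine space $(L_\delta)^d$. In particular it is dense and irreducible.

*Proof.* If (ii) holds for $s$, it holds for all larger $s$ (multiply by $F_1$), so $F$ is generated as a $k[f]$-module by $F_0,\dots,F_s$, and (i) holds. If (i) holds and the homogeneous module generators have degree $\le s$, then every element of $F_{s+1}$ lies in $\sum_i f_iF_s$. For (ii)$\Leftrightarrow$(iii), both $(f)L^s$ and $L^{s+1}$ are generated in degree $(s+1)\delta$, and their parts in that degree are $\sum f_iF_s$ and $F_{s+1}$.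

Surjectivity of $F_s^d\to F_{s+1}$ is a maximal rank condition on a matrix depending linearly on $f$, so it is open. Hence $U$ is a union of open sets. It is nonempty by Noether normalization: $F$ is generated in degree one, $k$ is infinite, and $\dim F=d$. A nonempty open subset of an affine space over an infinite field is dense and irreducible. $\square$

**What $U$ is for.** An ideal $J\subseteq I$ of a Noetherian ring is a *reduction* of $I$ if $I$ is integral over $J$, equivalently if $JI^n=I^{n+1}$ for some $n\ge 0$. The *core* of $I$, written $\operatorname{core}(I)$, is the intersection of all reductions of $I$. For example, in $k[x,y]$ the ideal $(x^2,y^2)$ is a reduction of $(x,y)^2$: the products of $x^2,y^2$ with $x^2,xy,y^2$ give all monomials of degree $4$, so $(x^2,y^2)(x,y)^2=(x,y)^4$.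

By Lemma 1, $U$ consists exactly of the tuples in $L_\delta$ for which $(f)$ is a reduction of $L$. Hence
$$\operatorname{core}(L)\subseteq\bigcap_{f\in U}(f). \tag{2}$$
The intersection defining the core is infinite and involves non-homogeneous ideals, and there is no evident finite procedure for it. The plan is to compute it by studying the ideals $(f)$, $f\in U$, in just two consecutive degrees, $t-1$ and $t$, for a certain number $t$. In degree $t$, every $(f)$ fills up all of $L$. In degree $t-1$, no nonzero form lies in all the $(f)$.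

## 2. Lex-segment ideals and the formula for their core

Fix the lexicographic order with $x_1>\dots>x_d$. For a homogeneous ideal $I$ put $H_I(i)=\dim_k I_i$, let $L_i$ be the span of the $H_I(i)$ largest monomials of degree $i$, and $L=\bigoplus_i L_i$. Then $L$ is an ideal, and an ideal arising in this way is a *lex-segment ideal*. It is *generated in degree $\delta$* if all its minimal monomial generators have degree $\delta$. Then $L=(L_\delta)$, and $L_\delta$ is spanned by all monomials of degree $\delta$ that are $\ge u$, where $u$ is the smallest monomial of $L_\delta$. For example, with $d=3$, $\delta=2$, $u=x_2^2$ we get $L=(x_1^2,x_1x_2,x_1x_3,x_2^2)$. With $d=4$, $u=x_2x_3$ we get $L=x_1\mathfrak m+(x_2^2,x_2x_3)$.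

**Lemma 2.** Let $L$ be a lex-segment ideal generated in degree $\delta\ge1$ and $u$ the smallest monomial of $L_\delta$. The height $g$ of $L$ is the least index of a variable dividing $u$, and
$$(x_1,\dots,x_{g-1})\mathfrak m^{\delta-1}+(x_g^\delta)\subseteq L. \tag{3}$$

*Proof.* Let $h$ be the least index of a variable dividing $u$. A monomial of degree $\delta$ in $x_{h+1},\dots,x_d$ only is $<u$, so every monomial of $L_\delta$ involves some $x_i$ with $i\le h$, and $L\subseteq(x_1,\dots,x_h)$. Also $x_1^\delta,\dots,x_h^\delta\ge u$ lie in $L$. So $\sqrt L=(x_1,\dots,x_h)$ and $g=h$. A monomial of degree $\delta$ divisible by some $x_i$ with $i<g$ is $>u$, which gives (3). $\square$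

If $g\ge2$, then (3) contains (1), so Section 1 applies. If $g=d$, then $u=x_d^\delta$ and $L=\mathfrak m^\delta$.

Put
$$j=d(\delta-2)+g-\delta+1=(d-1)(\delta-2)+g-1\ge1,\qquad t=\delta+j=d(\delta-2)+g+1 .$$
Since $L$ is generated in degree $\delta$, $L\mathfrak m^j=(L_t)=\bigoplus_{s\ge t}L_s=L\cap\mathfrak m^t$. The following equality is stated as a conjecture in Louiza Fouli, Jonathan Montaño, Claudia Polini, and Bernd Ulrich, "The core of monomial ideals", arXiv:2303.10486 (2023). It is true.

**Theorem A.** Let $k$ have characteristic $0$ and let $L$ be a lex-segment ideal of height $g\ge2$ generated in degree $\delta\ge2$. Then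
$$\operatorname{core}(L)=L\,\mathfrak m^{d(\delta-2)+g-\delta+1}=L\,\mathfrak m^{j}.$$

**Theorem B.** Let $k$ have characteristic $0$. In 1 and 2, $L$ is as in Theorem A.

1. For every $f\in U$: $L\mathfrak m^j\subseteq(f)$ and $L\mathfrak m^{j-1}\not\subseteq(f)$.
2. For $f$ in a dense Zariski-open subset of $U$, $\operatorname{core}(L)$ is the largest monomial ideal contained in $(f)$.
3. If $L'$ is any monomial ideal generated in degree $\delta\ge2$ with $(x_1,\dots,x_{g-1})\mathfrak m^{\delta-1}+(x_g^\delta)\subseteq L'$, where $2\le g\le d$, then $\operatorname{core}(L')\subseteq L'\mathfrak m^j$.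
4. Let $L\ne0$ be a lex-segment ideal generated in degree $\delta\ge1$ (no condition on the height), with smallest degree-$\delta$ monomial $u=x_1^au''$, $x_1\nmid u''$, $\delta''=\deg u''$. If $\delta''\le1$, then $\operatorname{core}(L)=L$. If $\delta''\ge2$, let $g''\ge2$ be the least index of a variable dividing $u''$; then $\operatorname{core}(L)=L\,\mathfrak m^{d(\delta''-2)+g''-\delta''+1}$.

The source lists $\delta=2$, $g=d$ and $d\le3$ as known cases of Theorem A. The proof below does not use them.

## 3. Four quadrics in three variables, and powers of $\mathfrak m$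

**Four quadrics.** Take $L=(x_1^2,x_1x_2,x_1x_3,x_2^2)$, so $d=3$, $g=\delta=2$, $j=1$, $t=3$. The fiber ring is $F=k[A,B,C,D]/(AD-B^2)$: the kernel of $k[A,B,C,D]\to F$ is a prime of height $4-3=1$ containing the irreducible polynomial $AD-B^2$.

Which tuples lie in $U$? If $f\in U$, then $f_1,f_2,f_3$ are linearly independent, because $\dim F=3$. So they span a hyperplane $W$ of $L_2$, the kernel of a functional $\theta$ with values $(\alpha,\beta,\gamma,\varepsilon)$ on $x_1^2,x_1x_2,x_1x_3,x_2^2$. Modulo $W$ the polynomial ring becomes $k[T]$ via $A\mapsto\alpha T$, $B\mapsto\beta T$, $C\mapsto\gamma T$, $D\mapsto\varepsilon T$. Hence $F/WF=k[T]/((\alpha\varepsilon-\beta^2)T^2)$. So a basis of $W$ belongs to $U$ if and only if $\alpha\varepsilon\ne\beta^2$.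

*Degree $t=3$.* Let $f\in U$. Let $\varphi:L_3\to k$ be a functional that vanishes on $\sum f_iR_1=WR_1$. For each $l$ the functional $m\mapsto\varphi(x_lm)$ on $L_2$ kills $W$, so it equals $c_l\theta$ for a scalar $c_l$. Writing a cubic in two ways as variable times generator gives
$$c_1\beta=c_2\alpha,\quad c_1\varepsilon=c_2\beta,\quad c_1\gamma=c_3\alpha,\quad c_2\gamma=c_3\beta .$$
The first two equations have determinant $\alpha\varepsilon-\beta^2\ne0$ up to sign, so $c_1=c_2=0$. Then $c_3\alpha=c_3\beta=0$, and $\alpha,\beta$ are not both $0$, so $c_3=0$. Since the $x_lL_2$ span $L_3$, $\varphi=0$. Thus $L_3=\sum f_iR_1$ for every $f\in U$.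

*Degree $t-1=2$.* A quadric in all $(f)$, $f\in U$, lies in $L_2$ and is killed by all $\theta$ with $\alpha\varepsilon\neq\beta^2$. These are dense in the dual space, so the quadric is $0$. Hence $\bigcap_{f\in U}(f)=L\mathfrak m$ here.

**Powers of $\mathfrak m$.** If $g=d$, then $L=\mathfrak m^\delta$. For $f\in U$, $(f)$ contains a power of $\mathfrak m$, so $f_1,\dots,f_d$ is a regular sequence of forms of degree $\delta$, and $R/(f)$ has Hilbert series $\big((1-z^\delta)/(1-z)\big)^d$. Its top degree is $d(\delta-1)=t-1$. Hence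
$$L_t=R_t=\sum_i f_iR_j\qquad\text{for all }f\in U,\ \text{ if } g=d. \tag{4}$$

For $g<d$ this argument is not available: every monomial of $L$ involves some $x_i$ with $i\le g<d$, so all $f_i$ vanish at $(0,\dots,0,1)$ and $f$ is not a system of parameters of $R$. Both halves of the proof must work around these common zeros.

## 4. A nested ideal $K$ that agrees with $L$ in degrees $\ge\delta$

*Purpose: replace $L$, without changing it away from the origin, by an ideal with an inductive structure.*

Let $L$ be as in Theorem A with $g\le d-1$, and write $u=x_g^{a_g}\cdots x_d^{a_d}$ with $a_g\ge1$. Define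
$$I_{d-1}=(x_{d-1}^{a_{d-1}}),\qquad I_i=x_i^{a_i}\big((x_i)+I_{i+1}\big)\ \ (g\le i\le d-2),\qquad K=(x_1,\dots,x_{g-1})+I_g .$$
So $K$ is generated by $x_1,\dots,x_{g-1}$, by $M_i=x_g^{a_g}\cdots x_{i-1}^{a_{i-1}}x_i^{a_i+1}$ for $g\le i\le d-2$, and by $M_{d-1}=x_g^{a_g}\cdots x_{d-1}^{a_{d-1}}$. For $d=4$, $u=x_2x_3$: $K=(x_1)+x_2\big((x_2)+(x_3)\big)=(x_1,x_2^2,x_2x_3)$.

**Lemma 3.** $L=K_{\ge\delta}$.

*Proof.* Let $n>u$ be a monomial of degree $\delta$ and $i$ the first index where the exponents differ. Then $i\le d-1$ because the degrees agree, and the exponent of $x_i$ in $n$ is the larger one. So $n$ is divisible by $x_i$ if $i<g$, by $M_i$ if $g\le i\le d-2$, and by $M_{d-1}$ if $i=d-1$. Also $M_{d-1}\mid u$. Hence $L_\delta\subseteq K_\delta$.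

Conversely, let $n$ have degree $\delta$. If $x_i\mid n$ with $i<g$, then $n>u$. If $M_i\mid n$ with $g\le i\le d-2$, then the exponents of $n$ at indices $<i$ are at least those of $u$ and the one at $i$ is larger, so $n>u$. If $M_{d-1}\mid n$, then the exponents of $n$ at all indices $\le d-1$ are at least those of $u$; either all are equal and $n=u$, or $n>u$. Hence $K_\delta=L_\delta$.

Finally, $K$ is generated in degrees $\le\delta$. Clearly $\deg M_{d-1}\le\delta$. For $i\le d-2$, $\deg M_i\le\delta+1$, and if equality holds, then $a_l=0$ for $l>i$, so $M_{d-1}=x_g^{a_g}\cdots x_i^{a_i}$ divides $M_i$, which is redundant. So $K_{\ge\delta}=(K_\delta)=(L_\delta)=L$. $\square$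

## 5. Linear type: all reductions agree with $L$ away from the origin

**Definition.** An ideal $I$ is of *linear type* if $\operatorname{Sym}(I)\to\bigoplus_sI^s$ is an isomorphism, that is, if for one (equivalently any) finite system of generators the defining ideal of the Rees algebra is generated by forms linear in the variables $T_i$.

Nonzero principal ideals of a domain are of linear type. The ideal $(x,y)^2$ of $k[x,y]$ is not: $T_1T_3-T_2^2$ is a relation of $x^2,xy,y^2$, and it is not in the ideal of the linear relations, since every linear relation has its coefficients in $(x,y)$ and so vanishes modulo $x,y$.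

**Lemma 4.** Let $(A,\mathfrak n,\kappa)$ be a Noetherian local ring and $I$ an ideal of linear type. The only reduction of $I$ is $I$.

*Proof.* Since $\operatorname{Sym}(I)\cong\bigoplus I^s$, the fiber ring $\bigoplus_sI^s/\mathfrak nI^s$ is the polynomial ring $\operatorname{Sym}_\kappa(V)$ with $V=I/\mathfrak nI$. Let $JI^s=I^{s+1}$ and let $W\subseteq V$ be the image of $J$. The ideal of $\operatorname{Sym}_\kappa(V)$ generated by $W$ contains all forms of degree $s+1$. If $W\ne V$, the quotient $\operatorname{Sym}_\kappa(V/W)$ would be nonzero in every degree. So $W=V$, that is $J+\mathfrak nI=I$, and Nakayama's lemma gives $J=I$. $\square$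

**Lemma 5.** (a) If $I=(z_1,\dots,z_m)\subset A$ is of linear type and $x$ is a new variable, then $(x)+IA[x]$ is of linear type. (b) If $g\le d-1$, the ideal $K$ of Section 4 is of linear type.

*Proof.* (a) Consider
$$A[x][T_0,\dots,T_m]\to A[x][\tau],\qquad T_0\mapsto x\tau,\quad T_i\mapsto z_i\tau\ (i\ge1).$$
Bigrade by giving $A$ degree $(0,0)$, $x$ degree $(1,0)$, $T_0$ degree $(1,1)$, and $T_i$ $(i\ge1)$ and $\tau$ degree $(0,1)$. The map is homogeneous, so its kernel is spanned by bihomogeneous elements. A kernel element of bidegree $(n,s)$ has the form $\sum_rx^rT_0^{n-r}G_r$ with $G_r\in A[T_1,\dots,T_m]$ homogeneous of degree $s-n+r$. If $r\ge1$ and $\deg G_r\ge1$, write $G_r=\sum_iT_iH_i$. Modulo the linear kernel elements $xT_i-z_iT_0$ we may replace $x^rT_0^{n-r}G_r$ by $x^{r-1}T_0^{n-r+1}\sum_iz_iH_i$. Repeat.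

If $s\ge n$, every $G_r$ with $r\ge1$ has positive degree, and everything reduces to one term $T_0^nG$ with $G\in A[T_1,\dots,T_m]$. It is in the kernel, so $x^n\tau^nG(z\tau)=0$ and $G(z\tau)=0$. As $I$ is of linear type, $G$ lies in the ideal generated by the linear relations of $z_1,\dots,z_m$.

If $s<n$, everything reduces to $a\,x^{n-s}T_0^s$ with $a\in A$. Its image $ax^n\tau^s$ is $0$, so $a=0$. In both cases the element lies in the ideal generated by linear kernel elements.

(b) If $I$ is of linear type and $y\ne0$ in a domain, then $yI$ is of linear type, because multiplication by $y$ (by $y^s$ in degree $s$) identifies the symmetric and Rees algebras of $I$ with those of $yI$. Start with the principal ideal $I_{d-1}\subset k[x_{d-1}]$. Alternately add a new variable $x_i$ (part (a)) and multiply by $x_i^{a_i}$, for $i=d-2,\dots,g$, then add $x_{g-1},\dots,x_1$. This gives $K$ in $k[x_1,\dots,x_{d-1}]$, and linear type is preserved by the flat extension to $R$. $\square$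

**Lemma 6.** Let $L$ be as in Theorem A, $J$ any reduction of $L$, homogeneous or not, and $\mathfrak n\ne\mathfrak m$ a maximal ideal. Then $J_{\mathfrak n}=L_{\mathfrak n}$.

*Proof.* If $g=d$, then $L=\mathfrak m^\delta$ and $L_{\mathfrak n}=R_{\mathfrak n}$, so $JL^s=L^{s+1}$ gives $J_{\mathfrak n}=R_{\mathfrak n}$. If $g\le d-1$, then $\mathfrak m^\delta K\subseteq K_{\ge\delta}=L\subseteq K$, so $L_{\mathfrak n}=K_{\mathfrak n}$. This ideal is of linear type, since linear type localizes, and $J_{\mathfrak n}$ is a reduction of it. Apply Lemma 4. $\square$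

## 6. The lower inclusion, granted degree $t$

**Proposition 7.** Let $L$ be as in Theorem A. For every $f\in U$, $L_t=\sum_if_iR_j$.

This is proved in Sections 7–9. We first check that it gives the lower inclusion.

**Proposition 8.** $L\mathfrak m^j\subseteq\operatorname{core}(L)$.

*Proof, given Proposition 7.* Let $J$ be any reduction of $L$, say $JL^s=L^{s+1}$. By Lemma 6 the inclusion $L\mathfrak m^j\subseteq J$ holds after localizing at every maximal ideal $\ne\mathfrak m$, so it suffices to prove it over $R_{\mathfrak m}$.

**Step 1: find a tuple in $U$ inside the leading part of $J$.** Let $W\subseteq L_{\mathfrak m}/\mathfrak mL_{\mathfrak m}=F_1=L_\delta$ be the image of $J_{\mathfrak m}$. Since $F_s=L^s/\mathfrak mL^s$, we get $WF_s=F_{s+1}$. So $F$ is finite over $k[W]$ and $\dim k[W]=d$. By Noether normalization ($k$ infinite) there are $f_1,\dots,f_d\in W$ with $k[W]$, hence $F$, finite over $k[f_1,\dots,f_d]$. So $f\in U$.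

**Step 2: pass from $f$ to $J$.** Choose $p_i\in J_{\mathfrak m}$ with $p_i\equiv f_i$ modulo $\mathfrak mL_{\mathfrak m}$. By Proposition 7, $L\mathfrak m^j=(L_t)\subseteq(f)\mathfrak m^j$. Replacing each $f_i$ by $p_i$ costs an element of $\mathfrak mL_{\mathfrak m}$, so
$$L\mathfrak m^jR_{\mathfrak m}\subseteq(f)\mathfrak m^jR_{\mathfrak m}\subseteq(p_1,\dots,p_d)R_{\mathfrak m}+\mathfrak m\cdot L\mathfrak m^jR_{\mathfrak m}.$$
Nakayama's lemma, applied to the image of $L\mathfrak m^jR_{\mathfrak m}$ in $R_{\mathfrak m}/(p_1,\dots,p_d)$, gives $L\mathfrak m^jR_{\mathfrak m}\subseteq(p_1,\dots,p_d)R_{\mathfrak m}\subseteq J_{\mathfrak m}$. $\square$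

For $g=d$, Proposition 7 is (4). From here to the end of Section 9 let $g\le d-1$, so $d\ge3$.

## 7. The Koszul complex on a log resolution

**Step 1: reduction to $k=\mathbb C$.** The spaces $F_s$, $R_j$, $L_t$ have monomial bases. In these bases the hypothesis $F_{s+1}=\sum f_iF_s$ and the claim $L_t=\sum f_iR_j$ are rank conditions on matrices over the field generated over $\mathbb Q$ by the coefficients of $f$. This field is finitely generated over $\mathbb Q$, so it embeds in $\mathbb C$. Ranks do not change under field extension, so in Sections 7–9 we assume $k=\mathbb C$.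

**Step 2: make the $f_i$ generate a line bundle.** On $\mathbb P=\mathbb P^{d-1}$ the $f_i$ are sections of $\mathcal O(\delta)$ with common zeros, so their Koszul complex is not exact. We remove the zeros. Let $\pi:X\to\mathbb P$ be a log resolution of the ideal sheaf $\widetilde K$: $X$ is smooth and projective, $\pi$ is birational, and $\widetilde K\mathcal O_X=\mathcal O_X(-E)$ for an effective divisor $E$ which, with the exceptional locus, has simple normal crossings. Put $\mathcal L=\pi^*\mathcal O(\delta)(-E)$. By Lemma 3, $\widetilde L=\widetilde K$. From $(f)L^s=L^{s+1}$ we get $(f)\mathcal O_X\cdot\mathcal O_X(-sE)=\mathcal O_X(-(s+1)E)$, and cancelling the invertible sheaf $\mathcal O_X(-sE)$ gives $(f)\mathcal O_X=\mathcal O_X(-E)$. That is, $f_1,\dots,f_d$ generate $\mathcal L$.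

**Step 3: the exact complex and what must vanish.** The Koszul complex of $d$ sections generating a line bundle is exact, and so is its twist $0\to C_d\to\dots\to C_0\to0$ with
$$C_p=\textstyle\bigwedge^p\mathbb C^d\otimes\mathcal L^{1-p}\otimes\pi^*\mathcal O(j),\qquad 0\le p\le d .$$
Let $Z_p=\ker(C_p\to C_{p-1})$ for $p\ge1$, so $Z_d=0$. From $0\to Z_1\to C_1\to C_0\to0$, the cokernel of $H^0(C_1)\to H^0(C_0)$ embeds in $H^1(Z_1)$. From $0\to Z_p\to C_p\to Z_{p-1}\to0$, if $H^{p-1}(C_p)=0$ then $H^{p-1}(Z_{p-1})\hookrightarrow H^p(Z_p)$, for $2\le p\le d$. Chaining these, $H^1(Z_1)\hookrightarrow H^2(Z_2)\hookrightarrow\dots\hookrightarrow H^d(Z_d)=0$. So $H^0(C_1)\to H^0(C_0)$ is surjective provided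
$$H^i\big(X,\mathcal L^{-i}\otimes\pi^*\mathcal O(j)\big)=0,\qquad1\le i\le d-1. \tag{5}$$
Now $\pi_*\mathcal O_X=\mathcal O_{\mathbb P}$, so $H^0(C_1)=H^0(X,\pi^*\mathcal O(j))^d=R_j^{\,d}$. Also $C_0=\pi^*\mathcal O(t)(-E)$, so $K_t\subseteq H^0(C_0)\subseteq R_t$, and the map is $(g_i)\mapsto\sum g_if_i$. Hence (5) implies
$$L_t=K_t\subseteq\sum_if_iR_j\subseteq L_t,$$
which is Proposition 7. It remains to prove (5).

**Where the direct vanishing theorem stops.** By Serre duality on the $(d-1)$-dimensional $X$, with $\omega_X=\omega_{X/\mathbb P}\otimes\pi^*\mathcal O(-d)$, the group in (5) is dual to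
$$H^q\big(X,\omega_{X/\mathbb P}(-iE)\otimes\pi^*\mathcal O(e)\big),\qquad q=d-1-i,\quad e=i\delta-j-d. \tag{6}$$
Equivalently this is $H^q(X,\omega_X\otimes\mathcal N)$ with $\mathcal N=\mathcal L^i\otimes\pi^*\mathcal O(-j)$, and one would like to apply Kawamata–Viehweg vanishing. That needs $\mathcal N$ nef and big and $q>0$. But a general line in $\mathbb P$ misses the zero set of $K$, which has codimension $g\ge2$, and on its preimage $\mathcal N$ has degree $i\delta-j$. For $d=3$, $g=2$, $\delta=4$, $i=1$ this is $4-5<0$. So $\mathcal N$ is not nef in general, and for $i=d-1$ we have $q=0$, where the theorem says nothing. What survives is vanishing relative to $\pi$. It moves the problem to $\mathbb P$, where the resulting sheaf is given by monomials and can be computed.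

## 8. The monomial ideals $\mathfrak a_i$

For a monomial ideal $I$, let $NP(I)$ be its Newton polyhedron, the convex hull of the exponents of all monomials in $I$. Write $\mathbf 1=(1,\dots,1)$.

**Definition.** For $i\ge1$, $\mathfrak a_i\subseteq R$ is the span of the $x^v$, $v\in\mathbb N^d$, with $v+\mathbf1\in\operatorname{int}(i\cdot NP(K))$.

Since $NP(K)+\mathbb R^d_{\ge0}\subseteq NP(K)$, we have $\operatorname{int}(iNP(K))+\mathbb R^d_{\ge0}\subseteq\operatorname{int}(iNP(K))$, so $\mathfrak a_i$ is a monomial ideal. The reason for this definition is Howald's theorem, used in Section 9. A small example in two variables: for $(x,y)$ and $i=2$ the condition is $(v_1+1)+(v_2+1)>2$, which gives the ideal $(x,y)$. This matches the blowup of the origin in the plane, with exceptional curve $E$: there $\omega_{X/\mathbb A^2}(-2E)=\mathcal O_X(E-2E)=\mathcal O_X(-E)$, whose direct image is $(x,y)$.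

**Step 1: how inequalities change along the construction of $K$.** Suppose $NP(I)=\{y\ge0:\ell(y)\ge c\ \ \forall(\ell,c)\in\Phi\}$ with all $c>0$ and all $\ell$ with nonnegative coefficients ($\Phi=\varnothing$ is allowed and corresponds to the unit ideal).

*Adding a new variable $x$:* $NP((x)+I)=\{(p,y)\ge0:cp+\ell(y)\ge c\ \ \forall(\ell,c)\in\Phi\}$. For "$\subseteq$", the right side is convex and closed under adding nonnegative vectors, and it contains $(1,0)$ and all $(0,y)$ with $y\in NP(I)$. For "$\supseteq$": if $p\ge1$, then $(p,y)$ is $(1,0)$ plus a nonnegative vector. If $p<1$, put $y'=y/(1-p)$. Then $\ell(y')\ge c$ for all $(\ell,c)\in\Phi$, so $y'\in NP(I)$ and $(p,y)=p(1,0)+(1-p)(0,y')$.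

*Multiplying by $y^a$, $y$ a variable:* $NP(y^aI)$ is the translate of $NP(I)$ by $a$ in the $y$-direction. Each $(\ell,c)$ becomes $(\ell,c+a\ell_y)$, where $\ell_y$ is the coefficient of $y$ in $\ell$, and $(y,a)$ is added if $a>0$.

**Step 2: the inequalities of $NP(K)$.** Put $b_m=a_m+1$. For $r\in\{g,\dots,d-1\}$ with $a_r>0$, the inequality $x_r\ge a_r$ is created when multiplying by $x_r^{a_r}$. Then the indices $l=r-1,r-2,\dots,g$ are processed. If the inequality reads $\ell\ge c$ before index $l$, adding $x_l$ turns it into $cx_l+\ell\ge c$, and multiplying by $x_l^{a_l}$ turns this into $cx_l+\ell\ge c+a_lc=b_lc$. Finally, adding $x_{g-1},\dots,x_1$ adds the term $c\sum_{l<g}x_l$ and keeps $c$. Therefore $NP(K)$ is defined in $\mathbb R^d_{\ge0}$ by the inequalities $\ell^{(r)}\ge C^{(r)}$, for $g\le r\le d-1$ with $a_r>0$, where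
$$\ell^{(r)}=x_r+\sum_{l=g}^{r-1}\pi_lx_l+\pi_{g-1}\sum_{l<g}x_l,\qquad\pi_l=a_r\prod_{l<m<r}b_m,\qquad C^{(r)}=\pi_{g-1}.$$
For $K=(x_1,x_2^2,x_2x_3)$ in four variables these are $x_1+x_2\ge1$ and $2x_1+x_2+x_3\ge2$, and all three generators satisfy them.

**Step 3: membership in $\mathfrak a_i$ as a recursion.** The interior of $iNP(K)$ is given by the strict inequalities $\ell^{(r)}>iC^{(r)}$ and $x_l>0$. The latter hold automatically at $v+\mathbf1$. By integrality, $x^v\in\mathfrak a_i$ iff $\ell^{(r)}(v+\mathbf1)\ge iC^{(r)}+1$ for all these $r$. Put $P=\sum_{l<g}v_l$ and, for $g\le r\le d$,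
$$Q_r=\big(P-(i-g+1)\big)\prod_{g\le m<r}b_m+\sum_{l=g}^{r-1}\Big(\prod_{l<m<r}b_m\Big)(v_l+1).$$
Since $\ell^{(r)}(v+\mathbf1)=v_r+1+\sum_{l=g}^{r-1}\pi_l(v_l+1)+\pi_{g-1}(P+g-1)$, we get $\ell^{(r)}(v+\mathbf1)-iC^{(r)}-1=a_rQ_r+v_r$. So
$$x^v\in\mathfrak a_i\iff E_r:\ a_rQ_r+v_r\ge0\quad\text{for all }g\le r\le d-1 \tag{7}$$
($E_r$ is automatic if $a_r=0$). From the definition of $Q_r$ and $b_r=a_r+1$,
$$Q_g=P-(i-g+1),\qquad Q_{r+1}=b_rQ_r+v_r+1=(a_rQ_r+v_r)+Q_r+1. \tag{8}$$

**Lemma 9.** (a) $\mathfrak a_i=R$ for $1\le i\le g-1$. (b) For $g\le i\le d-1$, $\mathfrak a_i$ is extended from $k[x_1,\dots,x_i]$; hence $\mathfrak a_i=R$ or $\operatorname{depth}R/\mathfrak a_i\ge d-i$. (c) $\mathfrak a_{d-1}$ contains no nonzero form of degree $<d-g$.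

*Proof.* By (8), if $E_r$ holds, then $Q_{r+1}\ge Q_r+1$. Also, if $Q_r\ge0$, then $E_r$ holds.

(a) Here $Q_g\ge P\ge0$. Inductively all $Q_r\ge0$ and all $E_r$ hold, for every $v\in\mathbb N^d$.

(b) If $E_g,\dots,E_i$ hold, then $Q_{i+1}\ge Q_g+(i+1-g)=P\ge0$, and inductively $E_r$ holds for all $r>i$. So membership of $x^v$ in $\mathfrak a_i$ is decided by $E_g,\dots,E_i$, which involve only $v_1,\dots,v_i$. Hence $\mathfrak a_i$ is extended from $k[x_1,\dots,x_i]$, and $x_{i+1},\dots,x_d$ is a regular sequence on $R/\mathfrak a_i$ if $\mathfrak a_i\ne R$.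

(c) For $i=d-1$, $E_g$ reads $v_g\ge a_g(d-g-P)$ with $a_g\ge1$. If $P\ge d-g$, then $|v|\ge P\ge d-g$. Otherwise $v_g\ge d-g-P$, so $|v|\ge P+v_g\ge d-g$. $\square$

In the example of Section 3, $K=(x_1,x_2^2)$ and $NP(K)$ is given by $2x_1+x_2\ge2$. Then $\mathfrak a_1=R$, and $\mathfrak a_2$ is given by $2v_1+v_2\ge2$, so $\mathfrak a_2=(x_1,x_2^2)$. It contains no nonzero form of degree $<d-g=1$.

## 9. Vanishing of the groups (5)

**Step 1: push forward to $\mathbb P$.** The sheaf $\mathcal O_X(-iE)$ is generated relative to $\pi$, hence $\pi$-nef, and $\pi$ is birational. So $R^p\pi_*(\omega_{X/\mathbb P}(-iE))=0$ for $p>0$. This is local vanishing, that is, relative Kawamata–Viehweg vanishing (Lazarsfeld, *Positivity II*, §9.4.A). By definition $\pi_*(\omega_{X/\mathbb P}(-iE))$ is the multiplier ideal $\mathcal J(\widetilde K^i)$.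

**Step 2: identify the multiplier ideal as $\widetilde{\mathfrak a_i}$.** By Howald's theorem (*Trans. AMS* 353 (2001); Lazarsfeld, Thm 9.3.27), on the chart $x_l=1$ the ideal $\mathcal J(\widetilde K^i)$ is spanned by the monomials $x^{v'}$ with $v'+\mathbf1\in\operatorname{int}(i\,NP(K|_{x_l=1}))$. The exponents of monomials in $K|_{x_l=1}$ are those of monomials in $K$ with the $l$-th coordinate deleted, so $NP(K|_{x_l=1})$ is the image of $NP(K)$ under this deletion. The interior of the image of a full-dimensional convex set under a surjective linear map is the image of its interior. So the condition on $v'$ says that some point of $\operatorname{int}(iNP(K))$ lies over $v'+\mathbf1$. As $\operatorname{int}(iNP(K))+\mathbb R^d_{\ge0}\subseteq\operatorname{int}(iNP(K))$, this means $x^{v'}x_l^N\in\mathfrak a_i$ for $N\gg0$. That is exactly the description of $\widetilde{\mathfrak a_i}$ on this chart. Hence $\mathcal J(\widetilde K^i)=\widetilde{\mathfrak a_i}$.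

By Steps 1 and 2, the projection formula and the Leray spectral sequence, the group (6) is $H^q(\mathbb P,\widetilde{\mathfrak a_i}(e))$. We show that it vanishes, using the standard facts for a finitely generated graded module $M$: $H^q(\mathbb P,\widetilde M(e))=H^{q+1}_{\mathfrak m}(M)_e$ for $q\ge1$; the sequence $0\to H^0_{\mathfrak m}(M)_e\to M_e\to H^0(\mathbb P,\widetilde M(e))\to H^1_{\mathfrak m}(M)_e\to0$ is exact; and $H^q_{\mathfrak m}(M)=0$ for $q<\operatorname{depth}M$.

**Step 3: the case $q\ge1$, that is $i\le d-2$.** Since $q+1=d-i\le d-1$, $H^{q+1}_{\mathfrak m}(R)=0$, so $H^{q+1}_{\mathfrak m}(\mathfrak a_i)_e$ is a quotient of $H^q_{\mathfrak m}(R/\mathfrak a_i)_e$. By Lemma 9(a),(b), $R/\mathfrak a_i=0$ or its depth is $\ge d-i=q+1$. So the group is $0$.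

**Step 4: the case $q=0$, that is $i=d-1\ge g$.** As $d\ge3$, $H^1_{\mathfrak m}(\mathfrak a_{d-1})\cong H^0_{\mathfrak m}(R/\mathfrak a_{d-1})$, which is $0$ by Lemma 9(b). Hence $H^0(\mathbb P,\widetilde{\mathfrak a_{d-1}}(e))=(\mathfrak a_{d-1})_e$ with
$$e=(d-1)\delta-j-d=d\delta-t-d=d-g-1 .$$
It vanishes by Lemma 9(c). This proves (5), hence Propositions 7 and 8. $\square$

Step 4 is where the value of $t$ enters: $e$ is one less than the bound $d-g$ in Lemma 9(c).

## 10. Degree $t-1$: the normal monoid ring $G$ and its canonical module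

In Sections 10–12 we use only this: *$L$ is a monomial ideal generated in degree $\delta\ge2$ that satisfies (3), with $2\le g\le d$* (and $j,t$ are given by the same formulas). Then (1) holds, so Section 1 applies.

When $g=d$ the tuples $f\in U$ are systems of parameters of $R$, and one could study membership in $(f)$ through $H^d_{\mathfrak m}(R)$. For $g<d$, Section 3 shows that this can fail: for $L=(x_1^2,x_1x_2,x_1x_3,x_2^2)$ all $f_i$ vanish at $(0,0,1)$. But by the definition of $U$, every $f\in U$ is a system of parameters of $F$. We pass to a larger ring that is Cohen–Macaulay with an explicit canonical module.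

**Definition.** Let $\Sigma\subset\mathbb R^d$ be the cone spanned by the exponents of the monomials in $L_\delta$, and $\Lambda=\{v\in\mathbb Z^d:\delta\mid|v|\}$. Let $G=k[\Sigma\cap\Lambda]$ with $\deg x^v=|v|/\delta$, and let $\omega\subset G$ be the span of the $x^v$ with $v\in\operatorname{int}\Sigma\cap\Lambda$.

The cone lies in $\mathbb R^d_{\ge0}$, so it is pointed, $G\subset R$, $G_s\subseteq R_{s\delta}$ and $G_0=k$. It is $d$-dimensional by (1). For $L=(x_1^2,x_1x_2,x_1x_3,x_2^2)$, the cone is given by $v_2\ge0$, $v_3\ge0$, $v_1\ge v_3$: its rays are spanned by $(2,0,0),(1,0,1),(0,2,0)$. The interior lattice points satisfy $v_2\ge1$, $v_3\ge1$, $v_1\ge v_3+1$, so $\omega=x_1^2x_2x_3\,G$.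

**Step 1: duality on $\omega$.** By Hochster, Danilov and Stanley (Bruns–Herzog, *Cohen–Macaulay Rings*, Thm 6.3.5), $G$ is Cohen–Macaulay of dimension $d$ with graded canonical module $\omega$. In particular $\omega$ is a maximal Cohen–Macaulay module and $\operatorname{Hom}_G(\omega,\omega)=G$. Graded local duality gives an isomorphism of graded $G$-modules $H^d_{G_+}(\omega)\cong\bigoplus_N\operatorname{Hom}_k(G_N,k)$, with $\operatorname{Hom}_k(G_N,k)$ in degree $-N$. If $\eta$ in degree $-N$ corresponds to $\varphi:G_N\to k$ and $a\in G_N$, then $a\eta$ corresponds to the functional on $G_0=k$ with value $\varphi(a)$ at $1$. Therefore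
$$\eta\in H^d_{G_+}(\omega)_{-N},\quad G_N\eta=0\ \Longrightarrow\ \eta=0. \tag{9}$$
For instance, for $G=k[x]$ and $\omega=xk[x]$, $H^1(\omega)=k[x,x^{-1}]/xk[x]$ has basis the classes of $x^{-N}$, $N\ge0$, and $x^N\cdot x^{-N}=1$ has nonzero class.

**Step 2: $F\subseteq G$ is finite and birational.** If $x^v\in G$, a positive multiple of $v$ is an $\mathbb N$-combination of exponents of $L_\delta$, because $\Sigma$ is spanned by these integral vectors and $v$ is integral. So $G$ is integral over $F$. As $G$ is a finitely generated algebra, it is finite over $F$, with finitely many monomials $x^{v_1},\dots,x^{v_m}$ as module generators. The exponents of $L_\delta$ generate the group $\Lambda$: from $x_1^\delta,x_1^{\delta-1}x_i\in L_\delta$ we get $\delta e_1$ and all $e_i-e_1$ (with $e_i$ the standard basis vectors), and $v=\sum_iv_i(e_i-e_1)+|v|e_1$. So each $x^{v_i}$ is a quotient of two monomials of $F$. The product $y$ of the denominators is a monomial with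
$$0\ne y\in F_c\ \text{ for some }c\ge0,\qquad yG\subseteq F. \tag{10}$$

**Step 3: tuples in $U$ as parameters.** For $f\in U$, $F$ is finite over $k[f]$, hence so is $G$. So $f$ is a homogeneous system of parameters of $G$ consisting of elements of degree one, and a regular sequence on $\omega$ in any order. Consequently the Hilbert series of $\omega/(f)\omega$ is that of $\omega$ times $(1-z)^d$, and
$$\dim_k\big((f)\omega\big)_d\ \text{ is the same for all }f\in U. \tag{11}$$

**Step 4: membership read off from local cohomology.** The radical of $(f)G$ is $G_+$, so $H^d_{G_+}(\omega)=\omega_{f_1\cdots f_d}/\sum_i\omega_{\prod_{l\ne i}f_l}$. We claim that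
$$\Big[\frac z{f_1^{m_1}\cdots f_d^{m_d}}\Big]=0\iff z\in(f_1^{m_1},\dots,f_d^{m_d})\omega . \tag{12}$$
"$\Leftarrow$" is clear. For "$\Rightarrow$", vanishing means, after clearing denominators, $z\prod_if_i^n\in(f_1^{m_1+n},\dots,f_d^{m_d+n})\omega$ for some $n$. The factors $f_i^n$ can be cancelled one at a time. Suppose $z'f_i^n-f_i^{m_i+n}a$ lies in the submodule of $\omega$ generated by powers of the other $f_l$. As $f_i$ is a nonzerodivisor modulo powers of the other $f_l$, $z'-f_i^{m_i}a$ lies in that submodule too.

**What one tuple sees.** By (12), for fixed $f\in U$ the map $w\mapsto[w/f_1\cdots f_d]$ embeds $\omega_d/((f)\omega)_d$ into $H^d_{G_+}(\omega)_0\cong\operatorname{Hom}_k(G_0,k)$, which is one-dimensional. So "$w\in(f)\omega$" is at most one linear condition on $w\in\omega_d$, and a single $f$ cannot force $w=0$ if $\dim\omega_d>1$. In the example $\omega_3=x_1^2x_2x_3L_2$ is four-dimensional, and the condition is $\theta=0$ for the functional $\theta$ of Section 3. The conditions have to be combined over all $f$. The way to do this is to differentiate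 them with respect to $f$.

## 11. Varying the tuple

**Proposition 10.** Let $U'\subseteq U$ be a nonempty Zariski-open subset and $w\in\omega_d$. If $w\in(f)\omega$ for all $f\in U'$, then $w=0$.

*Proof.* Fix $f\in U'$ and arbitrary $a_1,\dots,a_d\in L_\delta$.

**Step 1: a solution depending on parameters.** *The aim is to write $w$ as a combination of the deformed $f_i$ with power series coefficients.* Let $s=(s_1,\dots,s_d)$ and $f_i(s)=f_i+s_ia_i$. The set $\Omega=\{s\in k^d:f(s)\in U'\}$ is open and contains $0$. The map $\Phi_s:\omega_{d-1}^{\,d}\to\omega_d$, $(y_i)\mapsto\sum f_i(s)y_i$, is given by a matrix $\Phi$ over $k[s]$. Its image is $((f(s))\omega)_d$. By (11) it has constant rank $\rho$ on $\Omega$, and $w\in\operatorname{im}\Phi_s$ for $s\in\Omega$. As $k$ is infinite, $\Omega$ is dense, so all $(\rho+1)$-minors of $\Phi$ and of $(\Phi\mid w)$ vanish identically. Choose $\rho$ rows and $\rho$ columns of $\Phi$ whose minor $\Delta$ satisfies $\Delta(0)\ne0$. By Cramer's rule there is a vector $y(s)$, supported on the chosen columns, with entries in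 $k[s]_{(s)}$, such that $w-\Phi y$ vanishes in the chosen rows. In any other row, consider the $(\rho+1)$-minor of $(\Phi\mid w)$ on the chosen rows and this row, and on the chosen columns and $w$. It is $0$, and a column operation shows that it equals $\pm\Delta$ times the entry of $w-\Phi y$ in this row. So $w=\Phi y$, that is
$$w=\sum_if_i(s)y_i(s),\qquad y_i(s)\in\omega_{d-1}\otimes k[s]_{(s)}\subseteq\omega_{d-1}\otimes k[[s]].$$

**Step 2: compare coefficients in local cohomology.** *The aim is to turn Step 1 into infinitely many conditions at the fixed tuple $f$.* On $\omega_{f_1\cdots f_d}[[s]]$ the elements $f_i(s)=f_i(1+s_ia_i/f_i)$ act invertibly, and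
$$\frac w{\prod_if_i(s)}=\sum_i\frac{y_i(s)}{\prod_{l\ne i}f_l(s)} .$$
The expansion of $1/f_l(s)$ involves only powers of $f_l$ in the denominators, so all coefficients of the $i$-th term on the right lie in $\omega_{\prod_{l\ne i}f_l}$ and vanish in $H^d_{G_+}(\omega)$. On the left the coefficient of $s^n$ is $\pm wa_1^{n_1}\cdots a_d^{n_d}/(f_1^{n_1+1}\cdots f_d^{n_d+1})$. So for all $n\in\mathbb N^d$
$$\Big[\frac{w\,a_1^{n_1}\cdots a_d^{n_d}}{f_1^{n_1+1}\cdots f_d^{n_d+1}}\Big]=0\quad\text{in }H^d_{G_+}(\omega).$$

**Step 3: polarize.** *The aim is to replace the special numerators by all of $F$.* The identity holds for all $a_i\in L_\delta$. In characteristic $0$ the $m$-th powers of the elements of a vector space $V$ span $\operatorname{Sym}^m(V)$, so the powers $a^m$, $a\in L_\delta$, span $F_m$. Hence the products $a_1^{n_1}\cdots a_d^{n_d}$ span $F_{n_1}\cdots F_{n_d}=F_{|n|}$, and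
$$\Big[\frac{w\,b}{f_1^{n_1+1}\cdots f_d^{n_d+1}}\Big]=0\qquad\text{for all }b\in F_{|n|}. \tag{13}$$

**Step 4: apply duality.** *The aim is to conclude $w=0$.* Take $c,y$ from (10), $m\ge d+c$, $n=(m,\dots,m)$ and $N=dm-c\ge0$. The class $\eta=[wy/(f_1\cdots f_d)^{m+1}]$ has degree $d+c-d(m+1)=-N$. Since $yG_N\subseteq F_{N+c}=F_{dm}$, (13) gives $G_N\eta=0$, so $\eta=0$ by (9). By (12), $wy\in(f_1^{m+1},\dots,f_d^{m+1})\omega$. This module lives in degrees $>m\ge d+c=\deg(wy)$. So $wy=0$, and $w=0$ because $G$ is a domain. $\square$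

## 12. A monomial that moves degree $t-1$ into $\omega_d$

To use Proposition 10 for a form $h\in R_{t-1}$ we need a monomial multiple of $h$, and of the coefficients in $h=\sum f_ig_i$, inside $\omega$. The following monomial achieves this.

**Lemma 11.** Let $\epsilon=(d-g+1,1,\dots,1)\in\mathbb N^d$. If $v\in\mathbb N^d$, $v\ge\epsilon$ coordinatewise and $|v|=(d-1)\delta$, then $x^v\in\omega_{d-1}$.

*Proof.* Clearly $v\in\Lambda$, and $x^v$ has degree $d-1$ once $v\in\operatorname{int}\Sigma$. Let $0\ne\lambda=(\lambda_1,\dots,\lambda_d)$ be a functional that is $\ge0$ on $\Sigma$. We must show $\lambda(v)>0$. Let $\mu=\min\lambda_i$. If $\mu\ge0$, then $\lambda(v)>0$ since all $v_i>0$ and $\lambda\ne0$.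

Let $\mu<0$. Put $\ell_i=\lambda_i-\mu\ge0$ and $c'=-\mu\delta>0$. Exponents of $L_\delta$ have coordinate sum $\delta$, so $\ell\ge c'$ on them. Also $\lambda(v)=\ell(v)+\mu(d-1)\delta=\ell(v)-(d-1)c'$, so we must show $\ell(v)>(d-1)c'$. Choose $l$ with $\ell_l=0$. For $i\le g-1$, $x_ix_l^{\delta-1}\in L$ gives $\ell_i\ge c'$ (in particular $l\ge g$). Also $x_g^\delta\in L$ gives $\delta\ell_g\ge c'$, so $\ell_g>0$. As $g\ge2$, the index $1$ is among $1,\dots,g-1$, and
$$\ell(v)\ge\ell(\epsilon)\ge\big((d-g+1)+(g-2)\big)c'+\ell_g>(d-1)c'.\qquad\square$$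

**Proposition 12.** Let $U'\subseteq U$ be nonempty and Zariski-open, and $h\in R_{t-1}$. If $h\in(f)$ for all $f\in U'$, then $h=0$.

*Proof.* Let $w'=x^\epsilon$, of degree $2d-g$ in $R$. For $f\in U'$ write $h=\sum f_ig_i$ with $g_i\in R_{t-1-\delta}$. Every monomial of $g_iw'$ has exponent $\ge\epsilon$ and degree
$$(t-1-\delta)+(2d-g)=d(\delta-2)+g-\delta+2d-g=(d-1)\delta .$$
So $g_iw'\in\omega_{d-1}$ by Lemma 11, and $hw'=\sum f_i(g_iw')\in\omega_d\cap(f)\omega$. The element $hw'$ does not depend on $f$, so Proposition 10 gives $hw'=0$ and $h=0$. $\square$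

**Proposition 13.** If $L$ is a monomial ideal generated in degree $\delta\ge2$ that satisfies (3) with $2\le g\le d$, then $\operatorname{core}(L)\subseteq L\mathfrak m^j$.

*Proof.* Let $I'=\bigcap_{f\in U}(f)$, a homogeneous ideal with $\operatorname{core}(L)\subseteq I'\subseteq L$ by (2). By Proposition 12 with $U'=U$, $I'_{t-1}=0$. Hence $I'_s=0$ for $s\le t-1$: multiply by a nonzero form of degree $t-1-s$. So $\operatorname{core}(L)\subseteq L\cap\mathfrak m^t=L\mathfrak m^j$. $\square$

**Proof of Theorem A.** A lex-segment ideal as in Theorem A satisfies (3) by Lemma 2. Proposition 8 gives $L\mathfrak m^j\subseteq\operatorname{core}(L)$, and Proposition 13 gives the reverse inclusion. $\blacksquare$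

## 13. Single tuples, other monomial ideals, and height one

**Proof of Theorem B, part 1.** $L\mathfrak m^j=(L_t)\subseteq(f)$ is Proposition 7. Suppose $L\mathfrak m^{j-1}=(L_{t-1})\subseteq(f^0)$ for some $f^0\in U$. Then $L_{t-1}=\sum f^0_iR_{t-1-\delta}$. For all $f\in U$ the space $\sum f_iR_{t-1-\delta}$ is contained in $L_{t-1}$, and equality is a maximal rank condition, hence open. So equality holds for all $f$ in a nonempty open $U'\subseteq U$. Since $t-1\ge\delta$, there is $0\ne h\in L_{t-1}$, and $h\in(f)$ for all $f\in U'$. This contradicts Proposition 12.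

**Part 2.** *The aim is to exclude all monomials of degree $t-1$ at once.* Let $h$ be a monomial of degree $t-1$ and $w'=x^\epsilon$. If $hw'\notin\omega_d$, then $h\notin(f)$ for every $f\in U$, since the proof of Proposition 12 shows that $h\in(f)$ implies $hw'\in\omega_d$. If $hw'\in\omega_d$, put $U_h=\{f\in U:hw'\notin(f)\omega\}$. It is open: by (11) the matrix of $(y_i)\mapsto\sum f_iy_i$, $\omega_{d-1}^{\,d}\to\omega_d$, has constant rank $\rho$ on $U$, and the condition says that the matrix augmented by the column $hw'$ has rank $\rho+1$. It is nonempty by Proposition 10, because $hw'\ne0$. And $f\in U_h$ implies $h\notin(f)$, again by the proof of Proposition 12. As $U$ is irreducible, the intersection of the finitely many $U_h$ is open and dense.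

For $f$ in it, $(f)$ contains no monomial of degree $t-1$, hence none of smaller degree (multiply by a monomial). The monomials of degree $\ge t$ in $(f)$ lie in $L_{\ge t}$ because $(f)\subseteq L$, and all monomials of $L_{\ge t}$ lie in $(f)$ by Proposition 7. So the monomials in $(f)$ are exactly those of $L_{\ge t}=L\mathfrak m^j=\operatorname{core}(L)$.

**Part 3.** This is Proposition 13.

**Part 4.** *The aim is to split off a power of $x_1$.* All monomials of degree $\delta$ that are $\ge u$ are divisible by $x_1^a$, and $x_1^an''\ge u$ iff $n''\ge u''$. So $L=x_1^aL''$, where $L''$ is generated by all monomials of degree $\delta''$ that are $\ge u''$.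

*$L''$ is a lex-segment ideal.* It suffices to see that if $S$ is the set of monomials of degree $m$ that are $\ge q$, then the monomials of the form $x_in$ with $n\in S$ are exactly those of degree $m+1$ that are $\ge qx_d$. If $n\ge q$, then $x_in\ge x_iq\ge x_dq$. Conversely let $n'\ge qx_d$ have degree $m+1$, let $l$ be the largest index of a variable dividing $n'$, and $n=n'/x_l$. Suppose $n<q$, and let $i$ be the first index where the exponents differ; there $n$ has the smaller exponent. If $l>i$, then $n'$ agrees with $qx_d$ before $i$ and has smaller exponent at $i$, so $n'<qx_d$, a contradiction. (Here $i<l\le d$, so $x_d$ does not affect the exponents up to $i$.) If $l\le i$, then $n$ involves no variable of index $>i$, so $\deg n$ is the sum of the exponents of $n$ up to $i$, which is less than the corresponding sum for $q$, hence less than $m$, a contradiction. So $n\ge q$.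

*The core.* In a domain, if $y\ne0$, then every ideal contained in $yI$ is $yJ$ for a unique $J\subseteq I$, and $(yJ)(yI)^n=(yI)^{n+1}$ iff $JI^n=I^{n+1}$. So the reductions of $yI$ are exactly the $yJ$ with $J$ a reduction of $I$, and $\operatorname{core}(L)=x_1^a\operatorname{core}(L'')$.

If $\delta''=0$, then $L''=R$. A reduction $J$ of $R$ satisfies $J=JR^n=R$, so $\operatorname{core}(R)=R$ and $\operatorname{core}(L)=L$.

If $\delta''=1$, then $L''=(x_1,\dots,x_i)$ is generated by variables. It is of linear type: start from a nonzero principal ideal, apply Lemma 5(a) repeatedly, and extend flatly to $R$. This property localizes, so by Lemma 4 every reduction of $L''$ equals $L''$ at every maximal ideal. Thus $\operatorname{core}(L'')=L''$ and $\operatorname{core}(L)=L$.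

If $\delta''\ge2$, then $L''$ has height $g''$ by Lemma 2, and $g''\ge2$ because $x_1\nmid u''$. Theorem A gives $\operatorname{core}(L'')=L''\mathfrak m^{d(\delta''-2)+g''-\delta''+1}$. Multiply by $x_1^a$. $\blacksquare$
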